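\title{Boundedness of globally $F$-regular Fano varieties with Frobenius alpha-invariant and volume bounded below}

\begin{abstract}
Over an algebraically closed field of positive characteristic, we prove that the globally $F$-regular $\mathbb{Q}$-Fano varieties of fixed dimension $d$ whose Frobenius alpha-invariant $\alpha_F$ and anticanonical volume are bounded below by fixed positive numbers form a bounded family. A fixed multiple of $-K_X$ is very ample for all of them, and only finitely many volumes occur. The first step is the inequality $r_x\,\alpha^d\operatorname{vol}(-K_X)\le d!$ for the local index $r_x$ of $K_X$ when $\alpha_F(X)\ge\alpha$. For $d\ge 2$ neither lower bound can be dropped.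
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $k$ is a fixed algebraically closed field of characteristic $p>0$, and a variety is an integral separated scheme of finite type over $k$. The letter $q$ always denotes $p^e$ with $e\ge1$. On a normal variety $X$ let $F^e\colon X\to X$ be the $e$-th iterate of the absolute Frobenius. For an effective Weil divisor $D$ there is a natural map
\[
\mathcal O_X\to F^e_*\mathcal O_X(D),\qquad u\mapsto u^{q},
\]
and we say that $D$ is \emph{$e$-split} if this map splits as a map of $\mathcal O_X$-modules. Concretely, a splitting is an additive map of sheaves $\psi\colon\mathcal O_X(D)\to\mathcal O_X$ with $\psi(u^qw)=u\,\psi(w)$ for local sections $u$ of $\mathcal O_X$ and $w$ of $\mathcal O_X(D)$, and with $\psi(1)=1$.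

\begin{definition}
Let $X$ be a normal projective variety.
\begin{enumerate}
\item $X$ is \emph{globally $F$-regular} if every effective Weil divisor on $X$ is $e$-split for some $e\ge1$.
\item For an effective divisor $\Delta$ with rational or real coefficients, the pair $(X,\Delta)$ is \emph{globally $F$-split} if $\lceil(p^e-1)\Delta\rceil$ is $e$-split for some $e\ge1$.
\item $X$ is a \emph{$\mathbb Q$-Fano variety} if $-K_X$ is $\mathbb Q$-Cartier and ample. Its volume is $\operatorname{vol}(-K_X)=(-K_X)^d$, where $d=\dim X$.
\item For a globally $F$-regular $\mathbb Q$-Fano variety $X$, the number $\alpha_F(X)$ is the supremum of all $t\ge0$ such that $(X,t\Delta)$ is globally $F$-split for every effective $\mathbb Q$-divisor $\Delta\sim_{\mathbb Q}-K_X$.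
\item A set of varieties is a \emph{bounded family} if there are schemes $\mathcal Z$ and $T$ of finite type over $k$ and a projective morphism $\mathcal Z\to T$ such that every member of the set is isomorphic to the fiber $\mathcal Z_t$ over some $t\in T(k)$.
\end{enumerate}
\end{definition}

The following question is posed in \cite{Pande}. \emph{Fix a positive integer $d$ and positive real numbers $\alpha$ and $V$. Do the $d$-dimensional globally $F$-regular $\mathbb Q$-Fano varieties $X$ with $\alpha_F(X)\ge\alpha$ and $\operatorname{vol}(-K_X)\ge V$ form a bounded family?}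

\subsection{What the hypotheses measure}

Let $x\in X$ be a regular closed point, let $z_1,\dots,z_d$ generate $\mathfrak m_x$, and let $f$ be a local equation at $x$ of an $e$-split divisor $D$. Near $x$, multiplication by $f$ identifies $\mathcal O_X(D)$ with $\mathcal O_X$, and a splitting becomes a map $\psi\colon\mathcal O_{X,x}\to\mathcal O_{X,x}$ with $\psi(f)=1$. Since $\psi(z_i^qw)=z_i\psi(w)\in\mathfrak m_x$, the function $f$ does not lie in $(z_1^q,\dots,z_d^q)$. In particular $f$ vanishes at $x$ to order less than $dq$. For $D=\lceil(q-1)t\Delta\rceil$ this says, roughly, that $\Delta$ has multiplicity at most $d/t$ at $x$. A lower bound for $\alpha_F(X)$ therefore says that no anticanonical $\mathbb Q$-divisor is very singular. For example $\alpha_F(\mathbb P^d)=\frac1{d+1}$, and the worst divisor is a hyperplane counted $d+1$ times (Example~\ref{ex:Pd}).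

A linear system with many sections has members that are very singular at a given point. So a lower bound for $\alpha_F$ should bound the volume from above, and it does: we will see that $\operatorname{vol}(-K_X)\le d!/\alpha^d$. Under the hypotheses of the question the volume thus lies in the interval $[V,d!/\alpha^d]$. If $-K_X$ were very ample, $X$ would be a subvariety of bounded degree of a projective space of bounded dimension, and such subvarieties form a bounded family. This suggests the answer yes. Two things stand in the way. The divisor $K_X$ is only $\mathbb Q$-Cartier, with an index that is not controlled in advance. And once a fixed multiple of $-K_X$ is an ample line bundle, one still needs a fixed power of it to be very ample.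

\subsection{Results}

For a closed point $x\in X$, the \emph{local index} $r_x$ is the least $r\ge1$ such that $rK_X$ is Cartier at $x$.

\begin{theorem}\label{thm:A}
Fix a positive integer $d$ and positive real numbers $\alpha$ and $V$. The set $\mathfrak X$ of $d$-dimensional globally $F$-regular $\mathbb Q$-Fano varieties with $\alpha_F(X)\ge\alpha$ and $\operatorname{vol}(-K_X)\ge V$ is a bounded family. Moreover, there is an integer $M$ such that $-MK_X$ is Cartier and very ample for all $X\in\mathfrak X$, and $\operatorname{vol}(-K_X)$ takes only finitely many values on $\mathfrak X$.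
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be a $d$-dimensional globally $F$-regular $\mathbb Q$-Fano variety with $\alpha_F(X)\ge\alpha>0$. Then for every closed point $x\in X$,
\[
r_x\,\alpha^d\operatorname{vol}(-K_X)\le d!.
\]
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\mathfrak S$ be a set of $d$-dimensional globally $F$-regular $\mathbb Q$-Fano varieties with $\inf_{\mathfrak S}\alpha_F>0$. The following are equivalent:
\begin{enumerate}
\item[(a)] $\inf_{\mathfrak S}\operatorname{vol}(-K_X)>0$;
\item[(b)] there is $N$ such that $NK_X$ is Cartier for all $X\in\mathfrak S$;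
\item[(c)] there is $M$ such that $-MK_X$ is Cartier and very ample for all $X\in\mathfrak S$.
\end{enumerate}
These conditions imply that $\mathfrak S$ is a bounded family.
\end{theorem}

\begin{proposition}\label{prop:D}
Let $d\ge2$.
\begin{enumerate}
\item[(1)] There is an unbounded set of $d$-dimensional globally $F$-regular $\mathbb Q$-Fano varieties with $\alpha_F(X)\ge\frac1{d+1}$.
\item[(2)] There is an unbounded set of $d$-dimensional globally $F$-regular $\mathbb Q$-Fano varieties with $\operatorname{vol}(-K_X)\ge1$.
\end{enumerate}
\end{proposition}

\subsection{Plan of the proof}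

Section~\ref{sec:split} turns the bound on $\alpha_F$ into a statement about a single power of Frobenius: every member of $|-mK_X|$ is $e$-split as soon as $m<\alpha(q-1)$. Section~\ref{sec:examples} proves Proposition~\ref{prop:D}. Section~\ref{sec:index} proves Theorem~\ref{thm:B} by comparing global sections with direct summands of $F^e_*\mathcal O_{X,x}$; this is the only place where the lower bound $V$ is used. From then on $L=\mathcal O_X(-NK_X)$ is an ample line bundle for a fixed $N$. After some projective geometry in Section~\ref{sec:tools}, Section~\ref{sec:hilbert} extracts from Frobenius three facts: $h^0(L^n)$ is a polynomial in $n$ for all $n\ge0$, finitely many polynomials occur, and sections of $L^n$ have multiplicity at most a constant times $n$. Frobenius is not used after that. Section~\ref{sec:birational} shows that a bounded power of $L$ defines a birational map. Section~\ref{sec:model} improves its image to a model $W$ of bounded degree with a divisor $D$ of bounded degree whose section ring is that of $L$. Section~\ref{sec:family} puts the pairs $(W,D)$ in a family, and Section~\ref{sec:special} shows that generation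 of the section ring in low degree spreads from one member of this family to most others. Section~\ref{sec:end} collects the conclusions.

\subsection{Conventions on divisorial sheaves}\label{sec:conv}

Let $X$ be a normal integral noetherian scheme and $D$ a Weil divisor. The sheaf $\mathcal O_X(D)$ has as sections the rational functions $h$ with $\operatorname{div}(h)+D\ge0$. It is coherent and reflexive of rank one. If $f\ne 0$ is a section of $\mathcal O_X(D)$, or of a line bundle, $\operatorname{div}(f)$ denotes its effective divisor of zeros, and multiplication by $f$ gives an isomorphism from $\mathcal O_X(\operatorname{div}f)$ to that sheaf which sends $1$ to $f$. If $\iota\colon X^\circ\to X$ is the inclusion of an open set whose complement has codimension at least $2$, a torsion-free coherent sheaf $\mathcal F$ for which $\mathcal F=\iota_*\iota^*\mathcal F$ holds for all such $X^\circ$ is the same as a reflexive sheaf. So maps between reflexive sheaves, and isomorphisms, extend uniquely from $X^\circ$ to $X$. On a normal variety $F^e$ is a finite homeomorphism, so $F^e_*\mathcal O_X(D)$ is reflexive, and the projection formula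 on the regular locus gives
\begin{equation}\label{eq:twist}
\bigl(F^e_*\mathcal O_X(D)\otimes\mathcal O_X(D')\bigr)^{**}\cong F^e_*\mathcal O_X(D+qD').
\end{equation}
For a $\mathbb Q$-Fano variety we write $H^0(-mK_X)$ for $H^0(X,\mathcal O_X(-mK_X))$. Then
\begin{equation}\label{eq:RR}
\dim_k H^0(-mK_X)=\frac{\operatorname{vol}(-K_X)}{d!}\,m^d+O(m^{d-1}).
\end{equation}
Indeed, let $L_0=\mathcal O_X(-r_0K_X)$ be invertible and write $m=\rho+r_0l$ with $0\le\rho<r_0$. Then $\mathcal O_X(-mK_X)=\mathcal O_X(-\rho K_X)\otimes L_0^l$, and \eqref{eq:RR} follows from asymptotic Riemann--Roch and Serre vanishing for the finitely many rank one sheaves $\mathcal O_X(-\rho K_X)$.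

\section{Split divisors}\label{sec:split}

The definition of $\alpha_F$ lets the exponent $e$ depend on the divisor. To count sections we need one $e$ that works for a whole linear system. The following rules allow us to change $e$.

\begin{lemma}\label{lem:rules}
Let $D$ be an effective Weil divisor on a normal variety $X$.
\begin{enumerate}
\item[(a)] If $D$ is $e$-split and $0\le D'\le D$, then $D'$ is $e$-split.
\item[(b)] If $D$ is $e$-split, then $(1+q+\dots+q^{s-1})D$ is $se$-split for every $s\ge1$.
\item[(c)] If $p^{e'}D$ is $(e+e')$-split for some $e'\ge0$, then $D$ is $e$-split.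
\item[(d)] If $D$ is $e$-split, then all coefficients of $D$ are at most $q-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Restrict a splitting to $\mathcal O_X(D')\subset\mathcal O_X(D)$.

(b) Let $\psi$ be a splitting. Localized at the generic point, it is an additive map $k(X)\to k(X)$ with $\psi(u^qw)=u\psi(w)$ for all $u,w\in k(X)$. For any Weil divisor $D'$ it maps $\mathcal O_X(D+qD')$ into $\mathcal O_X(D')$. It suffices to check this at a point $\xi$ of codimension one. There $D'$ has an equation $g$, the stalk of $\mathcal O_X(D+qD')$ is $g^{-q}\mathcal O_X(D)_\xi$, and $\psi$ maps it into $g^{-1}\mathcal O_{X,\xi}$. Put $D_0=0$ and $D_s=D+qD_{s-1}$, so that $D_s=(1+q+\dots+q^{s-1})D$. Then $\psi$ maps $\mathcal O_X(D_s)$ into $\mathcal O_X(D_{s-1})$, so the iterate $\psi^s$ maps $\mathcal O_X(D_s)$ into $\mathcal O_X$. It satisfies $\psi^s(u^{q^s}w)=u\psi^s(w)$ and $\psi^s(1)=1$.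

(c) If $\psi$ is a splitting for $p^{e'}D$ and $e+e'$, then $w\mapsto\psi(w^{p^{e'}})$ is a splitting for $D$ and $e$.

(d) Suppose the coefficient along a prime divisor with generic point $\xi$ and uniformizer $z$ is at least $q$. Then $z^{-q}\in\mathcal O_X(D)_\xi$ and $1=\psi(z^qz^{-q})=z\psi(z^{-q})\in z\mathcal O_{X,\xi}$, which is absurd.
\end{proof}

By (a), if $(X,t'\Delta)$ is globally $F$-split, so is $(X,t\Delta)$ for $0\le t\le t'$. Hence $(X,t\Delta)$ is globally $F$-split for every $t<\alpha_F(X)$ and every effective $\Delta\sim_{\mathbb Q}-K_X$.

\begin{lemma}\label{lem:split}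
Let $X$ be a globally $F$-regular $\mathbb Q$-Fano variety with $\alpha_F(X)\ge\alpha>0$. If $0\le m<\alpha(q-1)$ and $0\ne f\in H^0(-mK_X)$, then $D=\operatorname{div}(f)$ is $e$-split.
\end{lemma}

\begin{proof}
If $m=0$, then $D=0$. It is $e'$-split for some $e'$ by global $F$-regularity, hence $ee'$-split by Lemma~\ref{lem:rules}(b), hence $e$-split by Lemma~\ref{lem:rules}(c). Let $m\ge1$. Put $\Delta=\frac1mD\sim_{\mathbb Q}-K_X$ and $t=\frac m{q-1}<\alpha_F(X)$. Then $(X,t\Delta)=(X,\frac1{q-1}D)$ is globally $F$-split, so $G=\lceil\frac{p^{e'}-1}{q-1}D\rceil$ is $e'$-split for some $e'\ge1$. By Lemma~\ref{lem:rules}(b) with $s=e$, the divisor $\frac{p^{ee'}-1}{p^{e'}-1}G$ is $ee'$-split. Since $p^{ee'}=q^{e'}$,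
\[
\frac{p^{ee'}-1}{p^{e'}-1}\,G\ \ge\ \frac{q^{e'}-1}{q-1}\,D=(1+q+\dots+q^{e'-1})D\ \ge\ q^{e'-1}D .
\]
So $q^{e'-1}D$ is $ee'$-split by (a), and $D$ is $e$-split by (c), because $ee'=e+e(e'-1)$.
\end{proof}

\begin{remark}
For $m\ge1$ the proof uses only that $(X,t\Delta)$ is globally $F$-split for all $t<\alpha$ and all $\Delta$. Every effective divisor is bounded by some $D\in|-mK_X|$ with $m\geq 1$, since $-K_X$ is ample. So this property for some $\alpha>0$ already implies global $F$-regularity, by Lemma~\ref{lem:rules}(a).
\end{remark}

Splittings can be written down on weighted projective spaces. Let $A=k[x_0,\dots,x_d]$ with $\deg x_i=1$ for $i<d$ and $\deg x_d=n$, and let $\mathbb P=\operatorname{Proj}A$. Assume $n=1$, so that $\mathbb P=\mathbb P^d$, or $d\ge2$, so that $\mathbb P=\mathbb P(1^d,n)$. Let $\mathbb P^\circ$ be the union of the charts $D_+(x_i)$ with $\deg x_i=1$. Its complement is empty or the vertex $(0:\dots:0:1)$, of codimension $d\ge2$. On such a chart $A_{x_i}=(A_{x_i})_0[x_i^{\pm1}]$ and $D_+(x_i)\cong\mathbb A^d$. A nonzero homogeneous $g\in A$ defines the divisor $\operatorname{div}g$ with equation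 $g/x_i^{\deg g}$ on $D_+(x_i)$, and the sections of $\mathcal O_{\mathbb P}(\operatorname{div}g)$ there are $g^{-1}(A_{x_i})_{\deg g}$. Every effective Weil divisor is of the form $\operatorname{div}g$: a prime divisor corresponds to a homogeneous prime ideal of height one, which is principal because $A$ is factorial.

\begin{lemma}\label{lem:monomial}
Let $g\in A$ be nonzero and homogeneous, and suppose that all exponents in all monomials of $g$ are at most $q-1$. Then $\operatorname{div}g$ is $e$-split. In particular $\mathbb P$ is globally $F$-regular, and on $\mathbb P^d$ every effective divisor of degree at most $q-1$ is $e$-split.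
\end{lemma}

\begin{proof}
Let $x^a$ be a monomial of $g$, with coefficient $c\ne0$. Every element of $A$, or of a localization of $A$ at some of the variables, is uniquely $\sum_bx^bw_b^q$, where $b$ runs over the exponents with $0\le b_i\le q-1$ and the $w_b$ lie in the same ring. Let $\Phi$ send this element to $w_a$. Then $\Phi$ is additive, $\Phi(u^qw)=u\Phi(w)$, and $\Phi$ sends elements of degree $\deg g=\deg x^a$ to elements of degree $0$. By hypothesis $g=\sum_bx^b(c_b^{1/q})^q$ is the expansion of $g$, so $\Phi(g)=c^{1/q}$. The maps $u\mapsto c^{-1/q}\Phi(gu)$ from $g^{-1}(A_{x_i})_{\deg g}$ to $(A_{x_i})_0$ agree on overlaps and send $1$ to $1$. They form a splitting on $\mathbb P^\circ$, which extends to $\mathbb P$ by Section~\ref{sec:conv}. For the last statements, any given $g$ satisfies the hypothesis for $q\gg0$, and on $\mathbb P^d$ it does so if $\deg g\le q-1$.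
\end{proof}

\begin{example}\label{ex:Pd}
We have $\alpha_F(\mathbb P^d)=\frac1{d+1}$. Let $\Delta\ge0$ have degree $d+1$ and let $t<\frac1{d+1}$. The degree of $\lceil(q-1)t\Delta\rceil$ is at most $(q-1)t(d+1)+\deg(\operatorname{Supp}\Delta)$, which is at most $q-1$ for $q\gg0$; so $(\mathbb P^d,t\Delta)$ is globally $F$-split by Lemma~\ref{lem:monomial}. Conversely, if $H$ is a hyperplane and $(\mathbb P^d,t(d+1)H)$ is globally $F$-split, then $(q-1)t(d+1)\le q-1$ for some $q$ by Lemma~\ref{lem:rules}(d).
\end{example}

\section{Two unbounded families}\label{sec:examples}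

We prove Proposition~\ref{prop:D}. In both families unboundedness is visible at one singular point. In a bounded family $\mathcal Z\to T$, cover $T$ by finitely many affine open sets $T_i$; over each, $\mathcal Z$ is a closed subscheme of some $\mathbb P^{s_i}\times T_i$. So the embedding dimensions $\dim_k\mathfrak m_x/\mathfrak m_x^2$ at closed points of the members are at most $\max s_i$.

\begin{proof}[Proof of Proposition~\ref{prop:D}(1)]
Let $n$ be odd and prime to $p$, let $\mu_n$ act on $\mathbb P^d$ with weights $(0,1,-1,0,\dots,0)$, and let $\pi\colon\mathbb P^d\to Y_n=\mathbb P^d/\mu_n$ be the quotient, a normal projective variety.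

\emph{The map $\pi$ is \'etale in codimension one.} An element $\zeta\ne1$ acts on $k^{d+1}$ with eigenvalues $1$ (multiplicity $d-1$), $\zeta$ and $\zeta^{-1}$. These are distinct, since $\zeta^2\ne1$ for odd $n$. So all eigenspaces have dimension at most $d-1$, the fixed locus of $\zeta$ in $\mathbb P^d$ has codimension at least $2$, and $\pi$ is \'etale outside closed sets of codimension at least $2$. Consequently $\pi^*K_{Y_n}=K_{\mathbb P^d}$, and the pullback of a prime divisor is reduced, so $\pi^*$ commutes with rounding up.

\emph{$Y_n$ is $\mathbb Q$-Fano of volume $(d+1)^d/n$.} Let $H_i=\{x_i=0\}$ and $E_i=\pi(H_i)$, so $\pi^*E_i=H_i$. With $y_i=x_i/x_0$, the form $\frac{dy_1}{y_1}\wedge\dots\wedge\frac{dy_d}{y_d}$ is invariant and has divisor $-\sum H_i$. It descends to $Y_n$, and $-K_{Y_n}\sim\sum E_i$. The finite map $(x_0^n:\dots:x_d^n)$ factors through a finite map $Y_n\to\mathbb P^d$, under which the $i$-th coordinate hyperplane pulls back to $nE_i$. So $-nK_{Y_n}$ is Cartier and ample, and $(-K_{Y_n})^d=(-K_{\mathbb P^d})^d/\deg\pi=(d+1)^d/n$.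

\emph{Splittings descend.} Let $E\ge0$ be a Weil divisor on $Y_n$ such that $\pi^*E$ is $e$-split. The composite
\[
F^e_*\mathcal O_{Y_n}(E)\to\pi_*F^e_*\mathcal O_{\mathbb P^d}(\pi^*E)\to\pi_*\mathcal O_{\mathbb P^d}\xrightarrow{\ \frac1n\operatorname{Tr}\ }\mathcal O_{Y_n},
\]
where $\operatorname{Tr}(u)=\sum_{\zeta\in\mu_n}\zeta^*u$, is $\mathcal O_{Y_n}$-linear and sends $1$ to $1$; here we use $p\nmid n$. So $E$ is $e$-split. By Lemma~\ref{lem:monomial}, $Y_n$ is globally $F$-regular. If $0\le\Delta\sim_{\mathbb Q}-K_{Y_n}$ and $t<\frac1{d+1}$, then $\pi^*\Delta$ has degree $d+1$, and $\pi^*\lceil(q-1)t\Delta\rceil=\lceil(q-1)t\pi^*\Delta\rceil$ is $e$-split for $q\gg0$ as in Example~\ref{ex:Pd}. Hence $\alpha_F(Y_n)\ge\frac1{d+1}$.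

\emph{Unboundedness.} On the chart $x_1\ne0$ the coordinates $x_0/x_1,x_2/x_1,x_3/x_1,\dots$ have weights $-1,-2,-1,\dots,-1$. Replacing $\zeta$ by $\zeta^{-1}$, the chart of $Y_n$ is $\mathbb A^d/\mu_n$ with weights $(1,2,1,\dots,1)$. Grade the polynomial ring by these positive weights. The invariant ring is spanned by the monomials of weight divisible by $n$, so the maximal ideal $\mathfrak m$ of the origin lies in weights at least $n$ and $\mathfrak m^2$ in weights at least $2n$. The $(n+1)/2$ monomials $x^ay^b$ in the first two coordinates with $a+2b=n$ are therefore linearly independent in $\mathfrak m/\mathfrak m^2$. So $\{Y_n\}$ is unbounded.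
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:D}(2)]
Let $X_n=\mathbb P(1^d,n)$, $n\ge1$; it is globally $F$-regular by Lemma~\ref{lem:monomial}. Let $H=\operatorname{div}x_0$. The form $\bigwedge_{i=1}^d\frac{dy_i}{y_i}$ with $y_i=x_i/x_0^{\deg x_i}$ has simple poles along the divisors $\operatorname{div}x_i$, $0\le i\le d$, and no other zeros or poles, so $-K_{X_n}\sim(n+d)H$. The $n$-th Veronese subring of $A$ is $A'[x_d]$, where $A'$ is the $n$-th Veronese subring of $k[x_0,\dots,x_{d-1}]$. So $X_n$ is the projective cone over the $n$-th Veronese embedding of $\mathbb P^{d-1}$, which has degree $n^{d-1}$, and $nH$ is a hyperplane section. Thus $H$ is $\mathbb Q$-Cartier and ample with $H^d=1/n$, and $\operatorname{vol}(-K_{X_n})=(n+d)^d/n\ge1$. The chart $D_+(x_d)$ is $\operatorname{Spec}A'$, and the embedding dimension at the vertex is the number $\binom{n+d-1}{d-1}$ of monomials of degree $n$ in $d$ variables. It tends to infinity because $d\ge2$.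
\end{proof}

In the first family the volumes tend to $0$. In the second, Theorem~\ref{thm:B} gives $\alpha_F(X_n)^d\le d!\,n/(n+d)^d\to0$.

\section{Counting free summands: the index bound}\label{sec:index}

\subsection{Splitting numbers}

At a singular point the ideal $(z_1^q,\dots,z_d^q)$ of the introduction must be replaced, and $\mathcal O_X(-mK_X)$ need not be free. Let $x$ be a closed point of a normal $d$-dimensional variety $X$, let $(R,\mathfrak m)=\mathcal O_{X,x}$, and let $Q$ be a reflexive $R$-module of rank one. Define
\[
I_e(Q)=\{u\in Q:\ \psi(F^e_*u)\in\mathfrak m\text{ for all }\psi\in\operatorname{Hom}_R(F^e_*Q,R)\},\qquad a_e(Q)=\dim_kQ/I_e(Q).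
\]
The set $I_e(Q)$ is an $R$-submodule, because $u\mapsto\psi(F^e_*(wu))$ is again such a map for $w\in R$.

\begin{lemma}\label{lem:ae}
The module $R^{a_e(Q)}$ is a direct summand of $F^e_*Q$, and $a_e(Q)\le q^d$. Moreover $\mathfrak m^{[q]}\subset I_e(R)$, where $\mathfrak m^{[q]}$ is the ideal generated by the $q$-th powers of the elements of $\mathfrak m$.
\end{lemma}

\begin{proof}
The $R$-module $F^e_*Q$ is finitely generated of rank $[k(X):k(X)^q]=q^d$. Write $F^e_*Q\cong R^a\oplus Q'$ with $a$ maximal; then $a\le q^d$. A map $Q'\to R$ with image not in $\mathfrak m$ is surjective, hence split, contradicting maximality. So $F^e_*I_e(Q)=\mathfrak mR^a\oplus Q'$, and $F^e_*(Q/I_e(Q))\cong k^a$ has length $a$. Since $k$ is perfect, $F^e_*k\cong k$, so $F^e_*$ preserves length and $a_e(Q)=a$. Finally $\psi(F^e_*(z^qw))=z\psi(F^e_*w)\in\mathfrak m$ for $z\in\mathfrak m$.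
\end{proof}

\begin{proposition}\label{prop:count}
Let $X$ be a $d$-dimensional globally $F$-regular $\mathbb Q$-Fano variety with $\alpha_F(X)\ge\alpha>0$, let $x\in X$ be a closed point, and let $0\le m<\alpha(q-1)$. Put $Q=\mathcal O_X(-mK_X)_x$. Then $H^0(-mK_X)\to Q/I_e(Q)$ is injective. Hence
\[
\dim_kH^0(-mK_X)\le a_e(Q)\le q^d.
\]
\end{proposition}

\begin{proof}
Let $0\ne f\in H^0(-mK_X)$. By Lemma~\ref{lem:split} and the isomorphism $\mathcal O_X(\operatorname{div}f)\cong\mathcal O_X(-mK_X)$, $1\mapsto f$, there is a map $F^e_*\mathcal O_X(-mK_X)\to\mathcal O_X$ with $F^e_*f\mapsto1$. Its stalk at $x$ shows that $f\notin I_e(Q)$.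
\end{proof}

\begin{example}
Let $X=\mathbb P^1$ and $x=0$, with coordinate $z$. Then $F^e_*R$ is free on $1,z,\dots,z^{q-1}$, so $a_e(R)=q$ and $I_e(R)=(z^q)$. The space $H^0(-mK_X)$ consists of the polynomials of degree at most $2m$. It injects into $R/(z^q)$ exactly when $2m\le q-1$, which matches the range $m<\frac12(q-1)$ given by $\alpha_F(\mathbb P^1)=\frac12$. As $q\to\infty$ the image fills up $R/(z^q)$, and Theorem~\ref{thm:B} is an equality: $1\cdot\frac12\cdot2=1$.
\end{example}

\subsection{Sharing the rank}

With \eqref{eq:RR}, Proposition~\ref{prop:count} gives $\alpha^d\operatorname{vol}(-K_X)\le d!$. To gain the factor $r_x$ we apply it once for each residue of $m$ modulo $r_x$, and we move all the resulting summands into the single module $F^e_*R$, where they have to share the rank $q^d$. The next example shows this sharing.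

\begin{example}
Let $n$ be odd and prime to $p$, and consider the vertex of $\mathbb P(1,1,n)$. Let $A^{[j]}\subset k[x,y]$ be the span of the monomials of degree congruent to $j$ modulo $n$. Setting $x_2=1$ identifies the coordinate ring of $D_+(x_2)$ with $A^{[0]}$ and the sections of $\mathcal O(jH)$ with $A^{[j]}$. For $0\le j<n$ the module $A^{[j]}$ is minimally generated by the $j+1$ monomials of degree $j$, so these $n$ modules are pairwise non-isomorphic at the vertex. Since $-K\sim(n+2)H$, the sheaf $\mathcal O(-iK)$ corresponds to $A^{[2i]}$; as $n$ is odd, all $n$ classes occur and the local index is $n$. An element $\sum x^ay^bw_{ab}^q$ with $0\le a,b<q$ lies in $A^{[0]}$ if and only if $w_{ab}\in A^{[j(a,b)]}$, where $qj(a,b)\equiv-(a+b)$ modulo $n$. So $F^e_*A^{[0]}\cong\bigoplus_{a,b}A^{[j(a,b)]}$, and each class occurs $q^2/n+O(q)$ times: the $n$ classes share the rank $q^2$ equally. In general the shares need not be computable, but global sections force each share to be at least $\alpha^d\operatorname{vol}(-K_X)/d!$, and the shares add up to at most $1$.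
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $r=r_x$, $R=\mathcal O_{X,x}$ and $Q_i=\mathcal O_X(-iK_X)_x$ for $i\in\mathbb Z$. We have $Q_i\cong Q_j$ if and only if $(i-j)K_X$ is principal at $x$, that is, if and only if $r\mid i-j$. Also $\operatorname{End}_R(Q_i)=R$, since an endomorphism is multiplication by a rational function that is regular in codimension one.

Put $b_i=a_e(Q_{-qi})$ for $0\le i<r$. By Lemma~\ref{lem:ae}, $F^e_*Q_{-qi}\cong R^{b_i}\oplus Q'$. Tensor with $Q_i$ and take reflexive hulls. By \eqref{eq:twist} the left side becomes $F^e_*Q_{-qi+qi}=F^e_*R$. So $Q_i^{b_i}$ is a direct summand of $F^e_*R$ for each $i$.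

\emph{Claim: $\bigoplus_{i=0}^{r-1}Q_i^{b_i}$ is a direct summand of $F^e_*R$.} Suppose by induction that $F^e_*R=\bigoplus_{i<s}Q_i^{b_i}\oplus C_s$. The identity of $Q_s^{b_s}$ factors through $F^e_*R$. So it is a sum $\phi+\phi'$ of matrices in $\operatorname{Mat}_{b_s}(R)$, where $\phi$ factors through $\bigoplus_{i<s}Q_i^{b_i}$ and $\phi'$ factors through $C_s$. Each entry of $\phi$ is a sum of composites $Q_s\to Q_i\to Q_s$ with $i<s$. If such a composite were a unit of $R$, then $Q_s$ would be a direct summand of $Q_i$ with a torsion-free complement of rank zero, so $Q_s\cong Q_i$, which is false. Hence $\phi$ has entries in $\mathfrak m$, the matrix $\phi'=1-\phi$ is invertible, and $Q_s^{b_s}$ is a direct summand of $C_s$. This proves the claim.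

Comparing ranks gives $\sum_{i=0}^{r-1}b_i\le q^d$. For a residue class $\rho$ modulo $r$ and $e\gg0$, let $m_\rho(e)$ be the largest integer $m\ge0$ in the class $\rho$ with $m<\alpha(q-1)$. Since $a_e$ depends only on the isomorphism class of the module, Proposition~\ref{prop:count} gives $b_i\ge\dim H^0(-m_\rho(e)K_X)$ for the class $\rho$ of $-qi$. The map $i\mapsto-qi$ need not be a bijection modulo $r$, because $p$ may divide $r$, but in any case
\[
r\cdot\min_\rho\dim H^0(-m_\rho(e)K_X)\le q^d.
\]
For each of the $r$ classes $m_\rho(e)/q\to\alpha$ as $e\to\infty$. Dividing by $q^d$ and using \eqref{eq:RR} gives $r\alpha^d\operatorname{vol}(-K_X)/d!\le1$.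
\end{proof}

\begin{remark}
The index can indeed grow like the inverse of the volume. On the chart $\mathbb A^d/\mu_n$ of $Y_n$ with weights $(1,2,1,\dots,1)$, the form $\omega=dy_1\wedge\dots\wedge dy_d$ in the coordinates $y_i$ of $\mathbb A^d$ has weight $d+1$. If $n\mid r(d+1)$, then $\omega^{\otimes r}$ descends to a generator of $\mathcal O(rK_{Y_n})$. Conversely, a local generator pulls back to an invariant $u\,\omega^{\otimes r}$ with $u(0)\ne0$, and evaluating at the fixed point $0$ gives $n\mid r(d+1)$. So the index at that point is $n/\gcd(n,d+1)$, while the volume is $(d+1)^d/n$.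
\end{remark}

\section{Degrees and families of subvarieties}\label{sec:tools}

We recall the projective geometry used below. For a vector space $U$, $\mathbb P(U^*)$ is the space of lines in $U^*$, with homogeneous coordinate ring $\operatorname{Sym}U$.

\begin{enumerate}
\item[(P1)] \emph{Nef classes.} If $A_1,\dots,A_\delta$ are nef line bundles on a projective variety and $Z$ is an effective $\delta$-cycle, then $A_1\cdots A_\delta\cdot Z\ge0$. Hence, if $A,A'$ are nef and $A-A'$ is represented by an effective Cartier divisor, replacing $A'$ by $A$ in a top intersection product of nef line bundles does not decrease it. If the $A_i$ are ample and $Z$ is a subvariety, the product is an integer at least $1$.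
\item[(P2)] \emph{Graphs.} Let $X$ be a normal projective variety. A rational map from $X$ to a projective variety is defined at the generic point $\xi_G$ of every prime divisor $G$. Let $L$ be a line bundle, $0\ne U\subset H^0(X,L)$ a subspace, $\varphi_U\colon X\dashrightarrow\mathbb P(U^*)$ the rational map, and $\pi\colon\widetilde X\to X$, $g\colon\widetilde X\to\mathbb P(U^*)$ the normalization of the closure of its graph. Then $\pi$ is an isomorphism over the open set where $\varphi_U$ is defined. On the open set of $\widetilde X$ where the coordinate $s\in U$ does not vanish along $g$, all ratios $s'/s$ are regular. So the sections $\pi^*U$ generate an invertible subsheaf $g^*\mathcal O(1)\subset\pi^*L$, and $\pi^*L=g^*\mathcal O(1)+E$ with $E\ge0$ Cartier. The subring of $\bigoplus_jH^0(X,L^j)$ generated by $U$ is the homogeneous coordinate ring of the closed image of $\varphi_U$.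
\item[(P3)] \emph{Nondegenerate varieties.} If an integral $Y\subset\mathbb P^s$ lies in no hyperplane, then $\deg Y\ge s-\dim Y+1$.
\item[(P4)] \emph{Generic behavior.} Let $T$ be an integral scheme of finite type over $k$ with generic point $\eta$. A coherent sheaf on a $T$-scheme of finite type is flat over a nonempty open subset of $T$. For a flat projective morphism, the points of the base with geometrically integral fiber, or with geometrically normal fiber, form an open set \cite{EGA}. Schemes and morphisms of finite type over $\overline{\kappa(\eta)}$ are defined over a finite extension $\kappa'$ of $\kappa(\eta)$. There is an integral affine $T'$ with function field $\kappa'$ and a quasi-finite dominant map $T'\to T$. The image of any nonempty open subset of $T'$ contains a nonempty open subset of $T$, whose $k$-points lift to $k$-points.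
\end{enumerate}

If a map contracts a subvariety $Z$, the top power of its hyperplane class on $Z$ is zero and says nothing about the image. The next lemma bounds the degree of the image by a mixed intersection number.

\begin{lemma}\label{lem:degree}
Let $X$ be a projective variety with an ample line bundle $L$, let $\pi\colon\widetilde X\to X$ be birational and projective with $\widetilde X$ normal, and let $X^0\subset X$ be a nonempty open set over which $\pi$ is an isomorphism. Let $Z\subset\widetilde X$ be a closed subvariety of dimension $\delta$ that meets $\pi^{-1}(X^0)$. Let $g\colon\widetilde X\to\mathbb P^s$ be a morphism, $H=g^*\mathcal O(1)$, $Y=g(Z)$ and $y=\dim Y$. Then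
\[
\deg Y\le H^y\cdot(\pi^*L)^{\delta-y}\cdot Z .
\]
\end{lemma}

\begin{proof}
The set $g(Z\cap\pi^{-1}(X^0))$ is constructible and dense in $Y$. So there is a dense open $Y^0\subset Y$ over which the fibers of $Z\to Y$ have pure dimension $\delta-y$ and meet $\pi^{-1}(X^0)$. For general hyperplanes $H_1,\dots,H_y$, the set $Y\cap H_1\cap\dots\cap H_y$ consists of $\deg Y$ distinct points of $Y^0$. The divisors $g^*H_i$ move without base points, so for general $H_i$ the successive intersections with $Z$ are proper, and $H^y\cdot Z$ is represented by an effective cycle whose support is the disjoint union of the fibers over these points. Each fiber has a component $C$ meeting $\pi^{-1}(X^0)$. Then $\pi|_C$ is birational onto its image, so $(\pi^*L)^{\delta-y}\cdot C=L^{\delta-y}\cdot\pi(C)\ge1$. The other components contribute nonnegative numbers by (P1).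
\end{proof}

\begin{lemma}\label{lem:chow}
Fix integers $s,y,c$. There are a scheme $T$ of finite type over $k$ and a closed subscheme $\mathcal Y\subset\mathbb P^s\times T$, flat over $T$ with geometrically integral fibers of dimension $y$, such that every integral closed $Z\subset\mathbb P^s$ of dimension $y$ and degree at most $c$ equals $\mathcal Y_t$ for some $t\in T(k)$. Only finitely many functions occur as Hilbert functions of the homogeneous coordinate rings of such $Z$.
\end{lemma}

\begin{proof}
The case $y=s$ is trivial; let $y<s$.

\emph{$Z$ is, as a set, an intersection of hypersurfaces of degree $c$.} Let $z\notin Z$. The image of $Z$ under projection from $z$ has dimension $y$ in $\mathbb P^{s-1}$, so a general linear space $\Pi\ni z$ of dimension $s-y-1$ misses $Z$. Let $\Pi'\subset\Pi$ be a hyperplane of $\Pi$ with $z\notin\Pi'$. Projection from $\Pi'$ maps $Z$ finitely onto a hypersurface of degree at most $c$ in $\mathbb P^{y+1}$. It maps $z$ to the point corresponding to $\Pi$, which is not on that hypersurface. The cone over the hypersurface, together with a multiple of a hyperplane not through $z$, is a hypersurface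 of degree $c$ that contains $Z$ but not $z$.

\emph{The family.} Let $T_0$ be the disjoint union of the Grassmannians of subspaces of $H^0(\mathbb P^s,\mathcal O(c))$, and let $\mathcal Z\subset\mathbb P^s\times T_0$ be the family of their common zero schemes. Then $Z=(\mathcal Z_t)_{\mathrm{red}}$ for some $t\in T_0(k)$. We must realize the integral schemes among the $(\mathcal Z_t)_{\mathrm{red}}$ as fibers. By noetherian induction we replace $T_0$ by an integral closed subscheme with generic point $\eta$, and it suffices to treat the $t$ in a nonempty open subset. The reduced irreducible components of $\mathcal Z_{\bar\eta}$ are defined over a finite extension $\kappa'$ of $\kappa(\eta)$, and are geometrically integral over $\kappa'$. Take $T'\to T_0$ as in (P4) and let $\mathcal Y_1,\dots,\mathcal Y_l\subset\mathcal Z_{T'}$ be their closures. After shrinking $T'$, the $\mathcal Y_i$ are flat with geometrically integral fibers. The image of $\mathcal Z_{T'}\setminus\bigcup\mathcal Y_i$ in $T'$ is constructible and misses the generic point, so after shrinking again $\mathcal Z_{T'}=\bigcup\mathcal Y_i$ as sets. If $t'\in T'(k)$ maps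 to $t$ and $Z=(\mathcal Z_t)_{\mathrm{red}}$ is integral, then $Z=\bigcup_i\mathcal Y_{i,t'}$, so $Z=\mathcal Y_{i,t'}$ for some $i$. We keep the families $\mathcal Y_i\to T'$ of fiber dimension $y$ and take the disjoint union.

\emph{Hilbert functions.} By flatness the Hilbert polynomial is constant on each of the finitely many connected components of $T$. The ideal sheaf $\mathcal I$ of $\mathcal Y$ is flat over $T$. By Serre vanishing and base change there is $j_0$ with $H^i(\mathcal I_t(j))=H^i(\mathcal O_{\mathcal Y_t}(j))=0$ for all $i>0$, $j\ge j_0$ and all $t$. So the Hilbert function equals the Hilbert polynomial for $j\ge j_0$, and for $j<j_0$ its value is at most $\binom{j+s}{s}$.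
\end{proof}

\section{Fixed index: Hilbert polynomials and multiplicities}\label{sec:hilbert}

Fix integers $d,N\ge1$ and a real number $\alpha>0$. Let $\mathfrak Y$ be the set of $d$-dimensional globally $F$-regular $\mathbb Q$-Fano varieties with $NK_X$ Cartier and $\alpha_F(X)\ge\alpha$. Sections~\ref{sec:hilbert}--\ref{sec:end} prove the following statement, to which Theorem~\ref{thm:B} reduces Theorem~\ref{thm:A}.

\begin{proposition}\label{prop:fixed}
The volume takes finitely many values on $\mathfrak Y$, there is $M$ such that $-MK_X$ is Cartier and very ample for all $X\in\mathfrak Y$, and $\mathfrak Y$ is a bounded family.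
\end{proposition}

If $d=1$, a member of $\mathfrak Y$ is a smooth curve with $-K_X$ ample, hence $\mathbb P^1$, and there is nothing to prove. Let $d\ge2$. For $X\in\mathfrak Y$ put $L=\mathcal O_X(-NK_X)$, an ample line bundle, and $v=L^d\in\mathbb Z_{\ge1}$.

\begin{lemma}\label{lem:hilbert}
For $X\in\mathfrak Y$ we have $H^i(X,L^n)=0$ for all $i>0$ and $n\ge0$. Hence $h^0(X,L^n)=P_X(n)$ for all $n\ge0$, where $P_X(n)=\chi(L^n)$ is a polynomial of degree $d$ with leading coefficient $v/d!$. Only finitely many polynomials $P_X$, and only finitely many volumes, occur for $X\in\mathfrak Y$.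
\end{lemma}

\begin{proof}
Choose $D\in|L^b|$ with $b\ge1$, and $e$ such that $D$ is $e$-split. By Lemma~\ref{lem:rules}(b), $c_sD$ is $se$-split, where $c_s=1+q+\dots+q^{s-1}$. Tensoring with $L^n$, we see that $L^n$ is a direct summand of $F^{se}_*(L^{q^sn+c_sb})$. As $F^{se}$ is affine, $H^i(L^n)$ embeds in $H^i(L^{q^sn+c_sb})$, which vanishes for $s\gg0$ by Serre vanishing; the term $c_sb$ is what makes this work for $n=0$.

Fix a power $q_1$ of $p$ with $dN<\alpha(q_1-1)$. By Proposition~\ref{prop:count}, $0\le P_X(n)\le q_1^d$ for $0\le n\le d$. A polynomial of degree $d$ is determined by these $d+1$ integer values. Finally $\operatorname{vol}(-K_X)=v/N^d$.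
\end{proof}

\begin{lemma}\label{lem:mult}
Let $\tau=dN/\alpha$. If $X\in\mathfrak Y$, $x\in X$ is a regular closed point, $n\ge1$ and $0\ne f\in H^0(X,L^n)$, then $\operatorname{mult}_xf\le\tau n$.
\end{lemma}

\begin{proof}
Let $j\ge0$ with $jnN<\alpha(q-1)$. Then $0\ne f^j\in H^0(-jnNK_X)$. Trivializing $L$ at $x$, Proposition~\ref{prop:count} and Lemma~\ref{lem:ae} give $f^j\notin\mathfrak m_x^{[q]}$. Since $\mathfrak m_x$ has $d$ generators, every monomial of degree $dq$ in them is divisible by a $q$-th power, so $\mathfrak m_x^{dq}\subset\mathfrak m_x^{[q]}$. Thus $j\operatorname{mult}_xf<dq$. For the largest admissible $j$ we have $j/q\to\alpha/(nN)$ as $e\to\infty$.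
\end{proof}

From now on fix one polynomial $P$ and let $\mathfrak Y_P$ be the set of $X\in\mathfrak Y$ with $P_X=P$; then $v$ is fixed too. A \emph{constant} is a number that depends only on $k,d,\alpha,N,P$. We write $\varphi_n\colon X\dashrightarrow\mathbb P(H^0(L^n)^*)$ for the rational map given by $H^0(X,L^n)$, when this space is nonzero.

\section{A birational map of bounded degree}\label{sec:birational}

We want $\varphi_n$ to be birational onto its image $Y$ for some bounded $n$. On the graph, $\deg\varphi_n\cdot\deg Y\le n^dv$. So it suffices to show $\deg Y>\frac12n^dv$, that is, that the subring generated by $H^0(L^n)$ grows more than half as fast as $\bigoplus_jH^0(L^{jn})$. A valuation turns this into a question about lattice points. Lemma~\ref{lem:mult} confines the lattice points of each degree to a finite set that does not depend on $X$, and this makes a compactness argument possible.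

For a subset $\mathcal A\subset\mathbb Z^d$ let $j*\mathcal A$ be the set of sums of $j$ elements of $\mathcal A$.

\begin{example}
The mechanism is visible on a curve; the example is not Fano, which plays no role here. Let $C$ be an elliptic curve, $x\in C$, $L=\mathcal O(x)$, $v=1$. Functions with poles only at $x$ have pole orders $0,2,3,\dots$, so the set of vanishing orders at $x$ of sections of $L^n$ is $\Gamma(n)=\{0,1,\dots,n-2\}\cup\{n\}$, with $n=h^0(L^n)$ elements. Products of $j$ sections of $L^n$ realize all vanishing orders in $j*\Gamma(n)$. For $n=1$ the set $j*\{1\}$ is one point: the convex hull of $\Gamma(1)$ is too small. For $n=2$ the set $j*\{0,2\}$ has $j+1$ elements out of the possible $2j$: the differences of $\Gamma(2)$ generate only $2\mathbb Z$, and $\varphi_2$ has degree $2$. For $n=3$ the set $j*\{0,1,3\}$ is $\{0,\dots,3j\}\setminus\{3j-1\}$, with $3j$ elements. So $\deg Y\ge3$, and $\deg\varphi_3\cdot\deg Y\le3$ forces $\varphi_3$ to be birational.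
\end{example}

The next lemma says that both obstructions disappear in large degree.

\begin{lemma}\label{lem:semigroup}
Let $\Gamma=\bigcup_{n\ge0}\{n\}\times\Gamma(n)\subset\mathbb N\times\mathbb Z^d$ be a semigroup that generates the group $\mathbb Z^{d+1}$. Assume $\Gamma(0)=\{0\}$, $|a|_\infty\le cn$ for all $a\in\Gamma(n)$, and $\liminf_n\#\Gamma(n)/n^d\ge w>0$. Then for every $\varepsilon>0$ there is $n\ge1$ with
\[
\liminf_{j\to\infty}\#(j*\Gamma(n))/j^d\ge(w-\varepsilon)n^d .
\]
\end{lemma}

\begin{proof}
Since $w>0$, there is $t_0$ with $\Gamma(n)\ne\emptyset$ for $n\ge t_0$.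

\emph{The convex hull of $\Gamma(n)$ is large.} Let $\Theta\subset\mathbb R^d$ be the closure of $\bigcup_{n\ge1}\frac1n\Gamma(n)$. It is compact. It is convex: for $a\in\Gamma(n)$, $a'\in\Gamma(n')$ and integers $s,s'\ge1$, the element $sn'a+s'na'$ lies in $\Gamma((s+s')nn')$ and gives the point $\frac s{s+s'}\frac an+\frac{s'}{s+s'}\frac{a'}{n'}$. A compact convex set satisfies $\#(n\Theta\cap\mathbb Z^d)=\operatorname{vol}(\Theta)n^d+o(n^d)$, and $\Gamma(n)\subset n\Theta$, so $w\le\operatorname{vol}(\Theta)$. The convex hulls of finite subsets of $\bigcup\frac1n\Gamma(n)$ exhaust the interior of $\Theta$. So there are finitely many $\gamma_i\in\Gamma(n_i)$ such that the convex hull of the $\gamma_i/n_i$ has volume greater than $\operatorname{vol}(\Theta)-\varepsilon/2$. For $n\gg0$ write $n=n_is_i+r_i$ with $t_0\le r_i<t_0+n_i$ and pick $\delta_i\in\Gamma(r_i)$; the $\delta_i$ stay bounded. Then $s_i\gamma_i+\delta_i\in\Gamma(n)$ and $(s_i\gamma_i+\delta_i)/n\to\gamma_i/n_i$. The volume of a convex hull is continuous in the vertices, so $\operatorname{vol}(\operatorname{conv}\Gamma(n))\ge(w-\varepsilon)n^d$ for $n\gg0$.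

\emph{The differences of $\Gamma(n)$ generate $\mathbb Z^d$.} Every element of $\mathbb Z^{d+1}$ is a difference of two elements of $\Gamma$. So each basis vector of $\{0\}\times\mathbb Z^d$ is a difference of two elements of the same degree $m_l$. Adding to both an element of $\Gamma(n-m_l)$, we may take the degree to be any $n\ge m_l+t_0$.

\emph{Sumsets.} Fix $n$ with both properties and put $\mathcal A=\Gamma(n)$. It remains to show $\#(j*\mathcal A)\ge\operatorname{vol}(\operatorname{conv}\mathcal A)j^d+o(j^d)$. Translate so that $0\in\mathcal A$. Then the vectors $g_a=(1,a)$, $a\in\mathcal A$, generate the group $\mathbb Z^{d+1}$. Let $\mathcal C$ be the real cone and $\Gamma'$ the semigroup with $0$ that they generate; in degree $j$ these are $j\operatorname{conv}\mathcal A$ and $j*\mathcal A$. A point $z=\sum\lambda_ag_a\in\mathcal C\cap\mathbb Z^{d+1}$ with $\lambda_a\ge0$ is $\sum\lfloor\lambda_a\rfloor g_a$ plus an element of the finite set $\Phi$ of lattice points $\sum\mu_ag_a$ with $0\le\mu_a<1$. Each element of $\Phi$ is an integral combination of the $g_a$, so for a large integer $K$ and $\gamma=K\sum_ag_a$ we have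 $\Phi+\gamma\subset\Gamma'$. Hence $(\mathcal C\cap\mathbb Z^{d+1})+\gamma\subset\Gamma'$. In degree $j$ this gives $\#(j*\mathcal A)\ge\#\bigl((j-K\#\mathcal A)\operatorname{conv}\mathcal A\cap\mathbb Z^d\bigr)$.
\end{proof}

\begin{proposition}\label{prop:birational}
There is a constant $n_1$ such that for each $X\in\mathfrak Y_P$ some $\varphi_n$ with $1\le n\le n_1$ is birational onto its image.
\end{proposition}

\begin{proof}
Suppose not. Then there are $X_i\in\mathfrak Y_P$, $i\ge1$, such that no $\varphi_n$ with $n\le i$ is birational onto its image on $X_i$.

\emph{The valuation.} Order $\mathbb N^d$ first by $|a|=\sum a_l$ and then lexicographically. This is a well-ordering compatible with addition. For a nonzero power series $f\in k[[z_1,\dots,z_d]]$ let $\nu(f)$ be the exponent of its smallest monomial. Then $\nu(fg)=\nu(f)+\nu(g)$, $|\nu(f)|=\operatorname{mult}f$, and $\nu$ vanishes on units. Series with distinct values of $\nu$ are linearly independent. If $\nu(f)=\nu(g)$, then some $f-\lambda g$ with $\lambda\in k$ is zero or has a larger value. These two facts give $\#\nu(U\setminus0)=\dim U$ for every finite-dimensional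 subspace $U$.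

Choose regular closed points $x_i\in X_i$, identify $\widehat{\mathcal O}_{X_i,x_i}$ with $k[[z_1,\dots,z_d]]$, trivialize $L$ at $x_i$, and put $\Gamma_i(n)=\nu(H^0(X_i,L^n)\setminus0)$. Then $\#\Gamma_i(n)=P(n)$, $\Gamma_i(0)=\{0\}$, $\Gamma_i(n)+\Gamma_i(m)\subset\Gamma_i(n+m)$, and $|a|\le\tau n$ on $\Gamma_i(n)$ by Lemma~\ref{lem:mult}.

\emph{The limit semigroup.} For each $n$ there are finitely many possibilities for $\Gamma_i(n)$. Pass to a diagonal subsequence and index it again by $i\ge1$; it remains true that $\varphi_n$ on $X_i$ is not birational for $n\le i$. Now there are sets $\Gamma(n)$ and integers $i(n)$ with $\Gamma_i(n)=\Gamma(n)$ for $i\ge i(n)$. The union $\Gamma=\bigcup_n\{n\}\times\Gamma(n)$ inherits the four properties above.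

Let $\Lambda\subset\mathbb Z^{d+1}$ be the group generated by $\Gamma$. Its rank is $d+1$: otherwise each $\Gamma(n)$ would lie in an affine hyperplane of $\mathbb R^d$, and with $|a|\le\tau n$ this would give $P(n)=O(n^{d-1})$. The degree map $\Lambda\to\mathbb Z$ is onto, since $P(n)$ and $P(n+1)$ are positive for $n\gg0$. Choose an isomorphism $\Lambda\cong\mathbb Z\times\mathbb Z^d$ compatible with the degree. The new coordinates are linear functions on $\mathbb Q^{d+1}$, so on $\Gamma$ they are bounded by a multiple of the degree, and cardinalities of sumsets do not change. Lemma~\ref{lem:semigroup} with $w=v/d!$ and $\varepsilon=w/3$ gives $n\ge1$ with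
\[
\liminf_{j\to\infty}\#(j*\Gamma(n))/j^d\ \ge\ \tfrac23\,v\,n^d/d!.
\]

\emph{The contradiction.} Take $i\ge\max(n,i(n))$ and $X=X_i$. Let $B_j$ be the image of $\operatorname{Sym}^jH^0(L^n)$ in $H^0(L^{jn})$. Products of $j$ sections realize all values in $j*\Gamma(n)$, so $\dim B_j\ge\#(j*\Gamma(n))$. By (P2), $\bigoplus B_j$ is the homogeneous coordinate ring of the closed image $Y$ of $\varphi_n$, so $\dim B_j=\deg Y\cdot j^y/y!+O(j^{y-1})$ with $y=\dim Y$. Hence $y=d$ and $\deg Y\ge\frac23vn^d$. On the normalized graph, (P1) and (P2) give
\[
n^dv=(\pi^*L^n)^d\ge(g^*\mathcal O(1))^d=[k(X):k(Y)]\cdot\deg Y .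
\]
So $[k(X):k(Y)]\le\frac32$, and $\varphi_n$ is birational onto its image although $n\le i$.
\end{proof}

\section{A model that carries every divisor of $X$}\label{sec:model}

Let $X\in\mathfrak Y_P$ and let $n_0\le n_1$ be such that $\varphi_{n_0}$ is birational onto its image. The image has bounded degree, so it moves in a bounded family, but it does not determine $X$. Since $X=\operatorname{Proj}\bigoplus_nH^0(X,L^n)$, we try to write this ring as the ring of a divisor $D$ on a bounded normal model $W$ of $X$. Sections of $\mathcal O_W(nD)$ are described by conditions along the prime divisors of $W$, and sections of $L^n$ by conditions along the prime divisors of $X$. So every prime divisor of $X$ must appear on $W$. Call a prime divisor $G$ of $X$ \emph{contracted} if $\dim\overline{\varphi_{n_0}(G)}<d-1$. We bound the number of contracted divisors, and for each of them we find a subsystem of a bounded power of $L$ that does not contract it.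

\begin{example}\label{ex:F1}
Let $X\to\mathbb P^2$ be the blow-up of the point $(0:0:1)$, with exceptional curve $G$, and $L=\mathcal O(-K_X)$. Sections of $L$ are the cubics $f_1z^2+f_2z+f_3$, with $f_j$ a form of degree $j$ in $x,y$; so $h^0(L)=9$. The model $W=\mathbb P^2$ does not carry $G$. A divisor of $L$ pushes forward to a cubic curve $D$, and $h^0(\mathcal O_W(D))=10$: the condition along $G$ is lost. Now filter $H^0(L)$ by the order of vanishing along $G$. The subspace $U^i$ of order at least $i$ is given by $f_j=0$ for $j\le i$, and $U^i/U^{i+1}$ is the space of forms $f_{i+1}$, of dimension $2,3,4$ for $i=0,1,2$. The map given by $U^i$ restricts on $G\cong\mathbb P^1$ to the map given by these forms. In general, the graded pieces have to add up to $P(n)$, and we will see that they are too small for that if all their maps contract $G$.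
\end{example}

\subsection{A section vanishing on the contracted divisors}

A birational map is ramified along the divisors that it contracts, so its Jacobian vanishes there. The Jacobian is a section of $K_X$ plus a multiple of $L$. This is the one place after Section~\ref{sec:hilbert} where we use that $L$ is a multiple of $-K_X$.

\begin{lemma}\label{lem:jacobian}
Let $m_0=N(d+1)n_0-1$ and $m_1=N(d+1)n_1$. There is $0\ne\theta\in H^0(X,L^{m_0})$ that vanishes along every contracted divisor. The number of contracted divisors is at most $m_1v$.
\end{lemma}

\begin{proof}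
Pick $0\ne s_0\in H^0(L^{n_0})$. The functions $s/s_0$, $s\in H^0(L^{n_0})$, generate the field $k(X)$, so their differentials span $\Omega_{k(X)/k}$, which has dimension $d$ because $k$ is perfect. Choose $s_1,\dots,s_d$ with $d(s_1/s_0)\wedge\dots\wedge d(s_d/s_0)\ne0$. For rational functions $u=(u_0,\dots,u_d)$ put
\[
J(u)=\sum_{i=0}^d(-1)^iu_i\,du_0\wedge\dots\wedge\widehat{du_i}\wedge\dots\wedge du_d .
\]
With an indeterminate $T$, and since $(d+1)$-forms on $X$ vanish, $d(Tu_0)\wedge\dots\wedge d(Tu_d)=T^d\,dT\wedge J(u)$. For a function $h\neq0$, apply this once to $(T,hu)$ and once to $(hT,u)$; as $dh\wedge J(u)=0$, we get $J(hu)=h^{d+1}J(u)$. Also $J(1,u_1,\dots,u_d)=du_1\wedge\dots\wedge du_d$. So the forms $J(s_0,\dots,s_d)$, computed in local trivializations of $L^{n_0}$ on the regular locus, glue to a section of $\mathcal O_X(K_X)\otimes L^{(d+1)n_0}$. It extends to a section $J$ on $X$, and $J=s_0^{d+1}d(s_1/s_0)\wedge\dots\wedge d(s_d/s_0)\ne0$.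

Let $G$ be a prime divisor along which $J$ does not vanish. Trivialize $L$ at $\xi_G$. Each term of $J$ is some $s_i$ times a regular form, so some $s_i$ is a unit at $\xi_G$. Then $\psi=(s_0:\dots:s_d)$ is a morphism to $\mathbb P^d$ near $\xi_G$, and it is the composite of $\varphi_{n_0}$ with a linear projection. Up to a unit, $J$ is the wedge product of the $d(s_l/s_i)$, $l\ne i$, the pullbacks of the coordinate differentials on the chart of $\mathbb P^d$. So $\psi^*\Omega_{\mathbb P^d}\to\Omega_X$ is an isomorphism at the smooth point $\xi_G$, and $\psi$ is \'etale, hence quasi-finite, near $\xi_G$. Therefore $\psi(G)$, and with it $\varphi_{n_0}(G)$, has dimension $d-1$, so $G$ is not contracted.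

Put $\theta=J^N$, a section of $\mathcal O_X(NK_X)\otimes L^{N(d+1)n_0}=L^{m_0}$. By (P1) the number of components of $\operatorname{div}\theta$ is at most $L^{d-1}\cdot\operatorname{div}\theta=m_0v\le m_1v$.
\end{proof}

\subsection{Making a contracted divisor visible}

\begin{lemma}\label{lem:visible}
There is a constant $n_2$ such that for every contracted divisor $G$ there is a subspace $0\ne U_G\subset H^0(X,L^{n_2})$ with $\dim\overline{\varphi_{U_G}(G)}=d-1$.
\end{lemma}

\begin{proof}
Let $n\ge1$, $U^i=\{f\in H^0(L^n):\operatorname{ord}_Gf\ge i\}$ and $\operatorname{gr}^i=U^i/U^{i+1}$. For $f\ne0$, (P1) gives $\operatorname{ord}_Gf\le L^{d-1}\cdot\operatorname{div}f=nv$. So $P(n)=\sum_{i=0}^{nv}\dim\operatorname{gr}^i$.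

Let $\operatorname{gr}^i\ne0$, and let $Y$ be the closure of $\varphi_{U^i}(G)$, of dimension $y\le d-1$. If $z$ is a uniformizer at $\xi_G$, the map $\varphi_{U^i}$ is given near $\xi_G$ by the functions $f/z^i$. So a linear form $f\in U^i$ vanishes on $Y$ if and only if $f\in U^{i+1}$, and $Y$ spans a linear space of dimension $\dim\operatorname{gr}^i-1$. By (P3), $\dim\operatorname{gr}^i\le\deg Y+y$.

Let $\pi,g$ be the normalized graph of $\varphi_{U^i}$, $H=g^*\mathcal O(1)$, and $G'$ the strict transform of $G$. By (P2), $\pi$ is an isomorphism over an open set containing $\xi_G$, and $\pi^*L^n-H$ is effective. The divisor $\operatorname{div}(\pi^*\theta)-G'$ is effective by Lemma~\ref{lem:jacobian}. Lemma~\ref{lem:degree} with $Z=G'$ and two applications of (P1) give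
\[
\deg Y\le H^y\cdot(\pi^*L)^{d-1-y}\cdot G'\le m_0\,H^y\cdot(\pi^*L)^{d-y}\le m_0n^yv .
\]
If $y\le d-2$ for every $i$ with $\operatorname{gr}^i\ne0$, then $P(n)\le(nv+1)(m_1vn^{d-2}+d)$. The right side is $O(n^{d-1})$ because $d\ge2$, and $P$ has degree $d$. So the inequality fails for some constant $n=n_2$, and for this $n$ some $U^i$ has $y=d-1$.
\end{proof}

\subsection{The pair $(W,D)$}

Let $G_1,\dots,G_\ell$ be the contracted divisors and $U_1,\dots,U_\ell$ the subspaces of Lemma~\ref{lem:visible}. Let $U\subset H^0(X,L^{n'})$ be the span of the products $H^0(L^{n_0})\cdot U_1\cdots U_\ell$, where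
\[
n'=n_0+\ell n_2\le n_3:=n_1+m_1vn_2 .
\]
The surjection $H^0(L^{n_0})\otimes U_1\otimes\dots\otimes U_\ell\to U$ identifies $\mathbb P(U^*)$ with a linear subspace of the target of the Segre embedding, and $\varphi_U$ with the product map $(\varphi_{n_0},\varphi_{U_1},\dots,\varphi_{U_\ell})$. Projecting to the first factor shows that $\varphi_U$ is birational onto its closed image $W'\subset\mathbb P(U^*)$ and that $\dim\overline{\varphi_U(G)}=d-1$ if $G$ is not contracted. Projecting to the other factors shows the same for $G=G_i$.

Let $W\to W'$ be the normalization and $H$ the pullback of $\mathcal O(1)$, an ample line bundle on $W$. We identify $k(W)=k(X)$. Let $\widetilde X$ be the normalized graph of $\varphi_U$. Since it is normal, its map to $W'$ lifts to $W$, and we have birational projective morphisms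
\[
X\xleftarrow{\ \pi\ }\widetilde X\xrightarrow{\ g\ }W,\qquad\pi^*L^{n'}-g^*H\ \text{ effective}.
\]
By (P1),
\begin{equation}\label{eq:Wbound}
\deg W'=(g^*H)^d\le n_3^dv,\qquad\dim U\le\max_{n\le n_3}P(n).
\end{equation}

To represent $L$ by a divisor we need a rational section, and $L$ may have no nonzero global section. Fix a constant $a\ge1$ with $P(a),P(a+1)>0$. Choose $0\ne\sigma\in H^0(L^a)$ and $0\ne\sigma'\in H^0(L^{a+1})$, and put
\[
D_-=g_*\operatorname{div}(\pi^*\sigma),\qquad D_+=g_*\operatorname{div}(\pi^*\sigma'),\qquad D=D_+-D_- .
\]
The Weil divisors $D_\pm$ on $W$ are effective. By the projection formula and (P1), $H^{d-1}\cdot D_-=a\,(g^*H)^{d-1}\cdot\pi^*L\le a\,n'^{\,d-1}v$, and the same holds for $D_+$ with $a+1$ in place of $a$. Thus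
\begin{equation}\label{eq:Dbound}
H^{d-1}\cdot(D_++D_-)\le(2a+1)\,n_3^{d-1}v .
\end{equation}

\begin{proposition}\label{prop:ring}
The maps $f\mapsto f\,(\sigma/\sigma')^n$ define an isomorphism of graded rings
\[
\bigoplus_{n\ge0}H^0(X,L^n)\ \cong\ \bigoplus_{n\ge0}H^0(W,\mathcal O_W(nD)).
\]
\end{proposition}

\begin{proof}
The map $f\mapsto h=f(\sigma/\sigma')^n$ is a bijection from rational sections of $L^n$ to rational functions, and it is compatible with products. We show that a nonzero $f$ is regular if and only if $\operatorname{div}_W(h)+nD\ge0$.

Let $f\in H^0(X,L^n)$. On $\widetilde X$ we have $\operatorname{div}(h)=\operatorname{div}(\pi^*f)+n\operatorname{div}(\pi^*\sigma)-n\operatorname{div}(\pi^*\sigma')$. Since $g$ is proper and birational, $g_*\operatorname{div}_{\widetilde X}(h)=\operatorname{div}_W(h)$. Hence $\operatorname{div}_W(h)+nD=g_*\operatorname{div}(\pi^*f)\ge0$. This direction covers also the divisors of $W$ that do not come from $X$.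

Conversely, let $\operatorname{div}_W(h)+nD\ge0$ and let $G$ be a prime divisor of $X$. The birational map $X\dashrightarrow W$ sends $\xi_G$ to a point $\zeta_G$. It has codimension one, because $W\to W'$ is finite and $\dim\overline{\varphi_U(G)}=d-1$. The discrete valuation ring $\mathcal O_{X,\xi_G}$ dominates the discrete valuation ring $\mathcal O_{W,\zeta_G}$ and has the same fraction field, so the two are equal. As $W$ is normal, $g^{-1}$ is defined on an open set $W^0$ containing all points of codimension one. It is a section of $g$ over $W^0$, hence a dominant closed immersion into the integral scheme $g^{-1}(W^0)$, hence an isomorphism. So exactly one point of $\widetilde X$ lies over $\zeta_G$, and its local ring is $\mathcal O_{W,\zeta_G}=\mathcal O_{X,\xi_G}$. The generic point of the strict transform of $G$ has the same local ring, so by separatedness it is that point. Therefore the coefficients of $D_-$ and $D_+$ at $\zeta_G$ are $\operatorname{ord}_G\sigma$ and $\operatorname{ord}_G\sigma'$, and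
\[
\operatorname{ord}_Gf=\operatorname{ord}_Gh+n(\operatorname{ord}_G\sigma'-\operatorname{ord}_G\sigma)=\operatorname{ord}_{\zeta_G}h+n\operatorname{coeff}_{\zeta_G}D\ge0 .
\]
As $X$ is normal, $f$ is regular.
\end{proof}

For each $X\in\mathfrak Y_P$ we fix one such pair $(W,D)$.

\section{The pairs $(W,D)$ move in a family}\label{sec:family}

\begin{proposition}\label{prop:family}
There are a reduced scheme $B$ of finite type over $k$, a flat projective morphism $\mathcal W\to B$ with geometrically integral and geometrically normal fibers of dimension $d$, and, over each of finitely many open and closed pieces covering $B$, closed subschemes $\mathcal G_1,\dots,\mathcal G_u\subset\mathcal W$, flat over the piece with geometrically integral fibers of dimension $d-1$, and integers $c_1,\dots,c_u$, with the following property. For every $X\in\mathfrak Y_P$ the pair $(W,D)$ is isomorphic to $(\mathcal W_b,D_b)$ for some $b\in B(k)$, where $D_b=\sum c_j\mathcal G_{j,b}$.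
\end{proposition}

\begin{proof}
\emph{The varieties.} By \eqref{eq:Wbound}, all $W'$ embed linearly in one $\mathbb P^s$ with bounded degree. By Lemma~\ref{lem:chow} they are fibers over $k$-points of a closed $\mathcal W'\subset\mathbb P^s\times B_1$, flat with geometrically integral fibers of dimension $d$. Normalization does not commute with base change in general, so we normalize the geometric generic fiber and stratify. We claim that there are a finite disjoint union $B_2$ of integral affine schemes of finite type, a morphism $B_2\to B_1$ surjective on $k$-points, and a finite morphism $\mathcal W\to\mathcal W'_{B_2}$ such that $\mathcal W\to B_2$ is flat with geometrically normal and geometrically integral fibers and $\mathcal W_b$ is the normalization of $\mathcal W'_b$ for all $b\in B_2(k)$.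

By noetherian induction we may assume that $B_1$ is integral with generic point $\eta$, and it suffices to cover a nonempty open subset. By (P4) there are a finite extension $\kappa'$ of $\kappa(\eta)$ and a finite birational morphism $W_{\kappa'}\to\mathcal W'_{\kappa'}$ whose base change to $\overline{\kappa(\eta)}$ is the normalization. Take $B_2\to B_1$ with function field $\kappa'$ as in (P4). After shrinking $B_2$, this morphism extends to a finite morphism $\mathcal W\to\mathcal W'_{B_2}$ that is an isomorphism over a nonempty open $\mathcal V\subset\mathcal W'_{B_2}$, and $\mathcal W$ is flat over $B_2$ with geometrically normal and geometrically integral fibers. The image of $\mathcal V$ in $B_2$ is open, so after shrinking again $\mathcal V$ meets every fiber. Then $\mathcal W_b\to\mathcal W'_b$ is finite and birational with normal source. This proves the claim.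

The pullback $\mathcal H$ of $\mathcal O(1)$ to $\mathcal W$ is ample over each affine component of $B_2$, and it restricts to $H$ on a fiber $\mathcal W_b\cong W$. For one integer $\beta$ and one $s'$, the bundle $\mathcal H^\beta$ gives a closed embedding $\mathcal W\subset\mathbb P^{s'}\times B_2$.

\emph{The divisors.} Every prime divisor of $W$ has $H$-degree at least $1$. By \eqref{eq:Dbound}, the number $u$ of components of $D_++D_-$, their coefficients $c_j$ in $D$, and their $H$-degrees are bounded. Their degrees in $\mathbb P^{s'}$ are $\beta^{d-1}$ times their $H$-degrees. By Lemma~\ref{lem:chow} these components are fibers over $k$-points of a closed $\mathcal Y\subset\mathbb P^{s'}\times B_3$, flat with geometrically integral fibers of dimension $d-1$. Consider the set of points of $B_2\times B_3$ over which the fiber of $\mathcal Y$ is contained, as a set, in the fiber of $\mathcal W$. Its complement is the image of the open subset $(B_2\times\mathcal Y)\setminus(\mathcal W\times B_3)$ of $B_2\times\mathcal Y$ under the flat, hence open, map to $B_2\times B_3$. So the set is closed. For each of the finitely many choices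 of $u$ and $(c_j)$, take the closed locus in $B_2\times B_3^u$ where the containment holds for all $u$ factors, with its reduced structure. The pullback $\mathcal G_j$ of the $j$-th copy of $\mathcal Y$ is flat with reduced fibers over a reduced base, hence reduced. Being contained as a set in the pullback of $\mathcal W$, it is a closed subscheme of it. Let $B$ be the disjoint union of these loci.
\end{proof}

For a point $b\in B$ put $S^b_n=H^0(\mathcal W_b,\mathcal O(nD_b))$ and $S^b=\bigoplus_{n\ge0}S^b_n$. Let $\Sigma\subset B(k)$ be the set of $b$ such that $(\mathcal W_b,D_b)\cong(W,D)$ for some $X\in\mathfrak Y_P$. By Proposition~\ref{prop:ring} and Lemma~\ref{lem:hilbert}, for such $b$ and $X$,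
\begin{equation}\label{eq:Sb}
S^b\cong\bigoplus_{n\ge0}H^0(X,L^n),\qquad\dim S^b_n=P(n)\ \text{ for all }n\ge0 .
\end{equation}

\section{Generation of the section rings}\label{sec:special}

Call a graded ring $S=\bigoplus S_n$ \emph{$M$-generated} if $S_M^{\otimes n}\to S_{Mn}$ is surjective for all $n\geq 1$.

\begin{lemma}\label{lem:veryample}
Let $L$ be an ample line bundle on a projective variety $X$ and $S=\bigoplus_nH^0(X,L^n)$. Then $S$ is $M$-generated for some $M\ge1$. If $S$ is $M$-generated, then $L^M$ is very ample.
\end{lemma}

\begin{proof}
Embed $X\subset\mathbb P^s$ with $L^m=\mathcal O_X(1)$. For $t\ge t_1$ the restriction $H^0(\mathbb P^s,\mathcal O(t))\to H^0(X,L^{mt})$ is onto by Serre vanishing, so $M=mt_1$ works. Now let $S$ be $M$-generated and take $n$ with $L^{Mn}$ very ample. Its sections are polynomials in those of $L^M$, so $L^M$ has no base point and defines a morphism $\phi$. The composite of $\phi$ with the $n$-th Veronese embedding is the embedding given by $H^0(L^{Mn})$ followed by a linear embedding. So this composite is a closed immersion, and hence so is $\phi$.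
\end{proof}

Each $S^b$ with $b\in\Sigma$ is thus $M$-generated for some $M$, and we need finitely many $M$ to suffice. One would like to say that $M$-generation is an open condition on $b$. There are two difficulties. For each $n$, the spaces $S^b_n$ form a vector bundle only over a dense open set $B_n$, and a countable intersection of dense open sets may contain no $k$-point, for instance when $k$ is countable. So it is not clear that any point of $\Sigma$ sees the generic ring in all degrees at once. The remedy is \eqref{eq:Sb}: the Hilbert function is the same at all points of $\Sigma$, hence also at the generic point, and this forces the generic ring to specialize to $S^{b_0}$ for any $b_0\in\Sigma$. Second, $M$-generation consists of infinitely many conditions; Lemma~\ref{lem:chow} reduces them to finitely many.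

\begin{proposition}\label{prop:generation}
There is a finite set $\mathcal M$ of positive integers such that for each $b\in\Sigma$ the ring $S^b$ is $M$-generated for some $M\in\mathcal M$.
\end{proposition}

\begin{proof}
Call a closed subset $B'\subset B$ good if the conclusion holds for $\Sigma\cap B'$. Finite unions of good sets are good. If $B$ is not good, let $B'$ be a minimal closed subset that is not good. By minimality $B'$ is irreducible and $\Sigma\cap B'$ is dense in it. A point is good by Lemma~\ref{lem:veryample}, so $\dim B'\ge1$. It suffices to find a nonempty open $B''\subset B'$ and one $M$ that works on $\Sigma\cap B''$: then $B'\setminus B''$ is good by minimality, so $B'$ is good, a contradiction. Give $B'$ the reduced structure and replace it by a nonempty regular affine open subset, in which $\Sigma$ is still dense. Let $\eta$ be the generic point and $\rho\colon\mathcal W\to B'$ the restricted family.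

\emph{Step 0: the sheaves $\mathcal Q_n$.} We use two standard facts: a scheme flat over a normal noetherian base with normal fibers is normal, and a scheme flat over an integral base with integral generic fiber is integral. So $\mathcal W$ is normal and integral, and the $\mathcal G_j$ are prime divisors on it. Let $\mathcal W^\circ\subset\mathcal W$ be the smooth locus of $\rho$. As $\rho$ is flat, $\mathcal W^\circ_b$ is the smooth locus of the geometrically normal fiber $\mathcal W_b$, so its complement has codimension at least $2$ in every fiber, and hence in $\mathcal W$. The scheme $\mathcal W^\circ$ is regular, so $\mathcal G_j$ has a local equation $g_j$ there. The zero scheme of $g_j$ on $\mathcal W_b^\circ$ is the prime divisor $\mathcal G_{j,b}\cap\mathcal W_b^\circ$. Let $\mathcal D=\sum c_j\mathcal G_j$ and $\mathcal Q_n=\mathcal O_{\mathcal W}(n\mathcal D)$. On $\mathcal W^\circ$ it is invertible, locally generated by $\prod g_j^{-nc_j}$. So $\mathcal Q_n|_{\mathcal W^\circ_b}=\mathcal O(nD_b)|_{\mathcal W_b^\circ}$ for all $b\in B'$, compatibly with multiplication.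

\emph{Step 1: one degree at a time.} \emph{For each $n$ there is a nonempty open $B_n\subset B'$ over which $\rho_*\mathcal Q_n$ is locally free with fiber $S^b_n$ at every point $b$.} The restriction of a reflexive sheaf to a fiber need not be reflexive, so we first arrange this. As $\mathcal W$ is projective over the affine $B'$, there is an exact sequence $\mathcal F_1\to\mathcal F_0\to\mathcal Q_n^\vee\to0$ with $\mathcal F_i$ locally free. Dualizing, $0\to\mathcal Q_n\to\mathcal F_0^\vee\to\mathcal F_1^\vee$ is exact. Shrink the base so that $\mathcal Q_n$ and the image and cokernel of $\mathcal F_0^\vee\to\mathcal F_1^\vee$ are flat over it. Then the sequence stays exact on fibers, and $\mathcal Q_n|_{\mathcal W_b}$ is the kernel of a map of locally free sheaves on a normal scheme, hence reflexive. It agrees with $\mathcal O(nD_b)$ on $\mathcal W_b^\circ$, hence everywhere. By semicontinuity we can shrink again so that $h^0(\mathcal W_b,\mathcal Q_n|_{\mathcal W_b})$ is constant, and Grauert's theorem gives the claim.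

Since $B_n$ contains $\eta$ and meets $\Sigma$, \eqref{eq:Sb} gives
\begin{equation}\label{eq:generic}
\dim_{\kappa(\eta)}S^\eta_n=P(n)\quad\text{for all }n\ge0 .
\end{equation}

\emph{Step 2: all degrees at one point.} Fix $b_0\in\Sigma\cap B'$. Let $R$ be a discrete valuation ring with fraction field $\kappa(\eta)$ that dominates the regular local ring $\mathcal O_{B',b_0}$, for example the ring of the $\mathfrak m$-adic order valuation. Let $\varpi$ be a uniformizer and $\kappa_0\supset k$ the residue field. The scheme $\mathcal W_R=\mathcal W\times_{B'}\operatorname{Spec}R$ is flat over $R$ with fibers $\mathcal W_\eta$ and $\mathcal W_{b_0}\times_k\kappa_0$, so it is normal and integral, and the complement of $\mathcal W_R^\circ$ has codimension at least $2$. Let $\mathcal Q_n^R$ be the pullback of the invertible sheaf $\mathcal Q_n|_{\mathcal W^\circ}$ to $\mathcal W^\circ_R$, and put $S^R_n=H^0(\mathcal W^\circ_R,\mathcal Q^R_n)$. The direct image of $\mathcal Q_n^R$ on $\mathcal W_R$ is the sheaf of a Weil divisor, hence coherent, and $\mathcal W_R$ is projective over $R$. So $S_n^R$ is a finitely generated torsion-free, hence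 free, $R$-module. Inverting $\varpi$ gives $H^0(\mathcal W_\eta^\circ,\mathcal O(nD_\eta))=S^\eta_n$, so the rank is $P(n)$ by \eqref{eq:generic}. On $\mathcal W^\circ_R$ multiplication by $\varpi$ is injective on $\mathcal Q_n^R$, with cokernel the restriction to the special fiber. Taking sections gives an injection
\[
S^R_n/\varpi S^R_n\ \hookrightarrow\ H^0(\mathcal W^\circ_{b_0},\mathcal O(nD_{b_0}))\otimes_k\kappa_0=S^{b_0}_n\otimes_k\kappa_0 .
\]
Both sides have dimension $P(n)$. So this is an isomorphism for every $n$, compatible with multiplication. Choose $M$ such that $S^{b_0}$ is $M$-generated. By Nakayama's lemma $(S^R_M)^{\otimes n}\to S^R_{Mn}$ is surjective for all $n$. Inverting $\varpi$, we see that $S^\eta$ is $M$-generated. Note that $P(M)>0$.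

\emph{Step 3: finitely many degrees suffice.} Let $b\in\Sigma$, take $X$ as in \eqref{eq:Sb}, and let $C^b=\bigoplus C^b_n$ be the subring generated by $S^b_M$, with $C_n^b\subset S^b_{Mn}$. By (P2) it is the homogeneous coordinate ring of the closed image $Y\subset\mathbb P^{P(M)-1}$ of $\varphi_M$. Let $y=\dim Y\le d$. Lemma~\ref{lem:degree}, applied to the whole normalized graph, and (P1) give $\deg Y\le(g^*\mathcal O(1))^y\cdot(\pi^*L)^{d-y}\le M^yv$. By Lemma~\ref{lem:chow}, the functions $n\mapsto\dim C^b_n$, $b\in\Sigma$, lie in a finite set. Each of them that differs from $n\mapsto P(Mn)$ does so at some $n$. So there is $n_*$ such that $\dim C^b_n=P(Mn)$ for all $n\le n_*$ implies the same for all $n$.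

For $1\le n\le n_*$, the multiplication map $(\rho_*\mathcal Q_M)^{\otimes n}\to\rho_*\mathcal Q_{Mn}$ is surjective at $\eta$ by Step 2, hence on a nonempty open subset of $B_M\cap B_{Mn}$. Let $B''$ be the intersection of these finitely many open sets. For $b\in\Sigma\cap B''$, Step 1 gives $C^b_n=S^b_{Mn}$ for $n\le n_*$, hence for all $n$. So $S^b$ is $M$-generated.
\end{proof}

\section{Proofs of the main theorems}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:fixed}]
Finiteness of the set of volumes is part of Lemma~\ref{lem:hilbert}. Let $X\in\mathfrak Y_P$. By Proposition~\ref{prop:family} its section ring is $S^b$ for some $b\in\Sigma$. By Proposition~\ref{prop:generation} and Lemma~\ref{lem:veryample}, $L^{M'}$ is very ample for some $M'$ in a finite set $\mathcal M_P$. Then $X$ is isomorphic to a closed subvariety of $\mathbb P^{P(M')-1}$ of dimension $d$ and degree $M'^{\,d}v$. By Lemma~\ref{lem:chow}, $\mathfrak Y_P$ is bounded. There are finitely many $P$, and the disjoint union of the corresponding families shows that $\mathfrak Y$ is bounded. Powers of a very ample line bundle are very ample, so we can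 take for $M$ the product of $N$ and of all elements of all the sets $\mathcal M_P$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Theorem~\ref{thm:B}, $r_x\le d!/(\alpha^dV)$ for all $X\in\mathfrak X$ and all closed points $x$. If the right side is less than $1$, then $\mathfrak X$ is empty. Otherwise let $N=\operatorname{lcm}(1,\dots,\lfloor d!/(\alpha^dV)\rfloor)$. Every $r_x$ divides $N$, so $NK_X$ is Cartier for all $X\in\mathfrak X$. Thus $\mathfrak X\subset\mathfrak Y$, and Proposition~\ref{prop:fixed} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]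
Let $\alpha>0$ be a lower bound for $\alpha_F$ on $\mathfrak S$. If (a) holds, Theorem~\ref{thm:B} bounds the local indices, and (b) follows as in the previous proof. If (b) holds, Proposition~\ref{prop:fixed} gives (c) and boundedness. If (c) holds, $(-MK_X)^d$ is a positive integer, so $\operatorname{vol}(-K_X)\ge M^{-d}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EGA}
EGA IV, 12.2.4.

\bibitem{Pande}
Suchitra Pande, \emph{A Frobenius Version of Tians Alpha-Invariant}, arXiv:2311.00989 (2023).

\end{thebibliography}
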